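\title{SBP pairs that are not mean dimension pairs in free minimal $\mathbb{Z}^d$-actions}

\begin{abstract}
Two points of a topological dynamical system form an SBP pair if they cannot be separated by an open set whose boundary is null for every invariant measure, and a mean dimension pair if every open cover by the complements of disjoint closed neighborhoods of the two points has positive mean dimension. For infinite amenable groups every mean dimension pair is an SBP pair. We show that the converse fails for free minimal $\mathbb{Z}^d$-actions, for every $d\ge 1$ and with arbitrarily small mean dimension. In our example the mean dimension pairs together with the diagonal do not form a transitive relation. On the other hand, a free minimal $\mathbb{Z}^d$-action has SBP pairs if and only if it has mean dimension pairs, and this happens if and only if its mean dimension is positive.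
\end{abstract}

\section{Introduction}\label{sec:intro}

Let a countable group $G$ act continuously on a compact metrizable space $X$, let $\mathcal{M}_G(X)$ be the set of $G$-invariant Borel probability measures on $X$, and let $\Delta(X)=\{(x,x):x\in X\}$. There are two ways of saying that such a system is ``zero-dimensional on average,'' and each can be localized at a pair of points.

\emph{Small boundaries.} A closed set $A\subseteq X$ is \emph{small} if $\mu(A)=0$ for every $\mu\in\mathcal{M}_G(X)$. The action has the \emph{small boundary property} if every point has a neighborhood basis of open sets with small boundary. A pair $(x_1,x_2)\in X^2\setminus\Delta(X)$ is an \emph{SBP pair} if there is no open neighborhood $U$ of $x_1$ such that $x_2\notin\overline{U}$ and $\partial U$ is small: every wall between the two points is charged by some invariant measure. The notion is symmetric, because $V=X\setminus\overline{U}$ is open, $\partial V\subseteq\partial U$ and $U\cap\overline{V}=\emptyset$.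

\emph{Mean dimension.} The \emph{order} of a finite open cover $\mathcal{V}$ of $X$ is $\operatorname{ord}(\mathcal{V})=\max_{x\in X}\sum_{V\in\mathcal{V}}1_V(x)-1$. For a finite open cover $\mathcal{U}$, let $D(\mathcal{U})$ be the minimum of $\operatorname{ord}(\mathcal{V})$ over all finite open covers $\mathcal{V}$ that refine $\mathcal{U}$, that is, each of whose members lies in a member of $\mathcal{U}$. The join $\mathcal{U}\vee\mathcal{U}'$ consists of the sets $U\cap U'$ with $U\in\mathcal{U}$, $U'\in\mathcal{U}'$, and $\mathcal{U}^F=\bigvee_{g\in F}g^{-1}\mathcal{U}$ for finite $F\subseteq G$. For amenable $G$ put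
\[
\operatorname{mdim}(\mathcal{U})=\lim_{n\to\infty}\frac{D(\mathcal{U}^{F_n})}{|F_n|},\qquad \operatorname{mdim}(X)=\sup_{\mathcal{U}}\operatorname{mdim}(\mathcal{U}),
\]
where $(F_n)$ is a F\o lner sequence; for $G=\mathbb{Z}^d$ one may take the cubes $\Lambda_n=\{0,\dots,n-1\}^d$. Thus $\operatorname{mdim}(\mathcal{U})$ counts the continuous degrees of freedom, per element of the group, that are visible at the resolution $\mathcal{U}$. For disjoint closed sets $A_1,A_2$ write $\mathcal{U}(A_1,A_2)=\{X\setminus A_1,X\setminus A_2\}$. A pair $(x_1,x_2)\in X^2\setminus\Delta(X)$ is a \emph{mean dimension pair} if $\operatorname{mdim}(\mathcal{U}(A_1,A_2))>0$ for all disjoint closed neighborhoods $A_1$ of $x_1$ and $A_2$ of $x_2$. This notion is symmetric as well.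

It is known that, for infinite amenable $G$, every mean dimension pair is an SBP pair; Proposition~\ref{prop:md-sbp} contains the argument for $\mathbb{Z}^d$. The converse cannot hold without an assumption on the action. For the trivial action of $\mathbb{Z}$ on $[0,1]$ all Dirac measures are invariant, so only the empty set is small and, by connectedness, every pair is an SBP pair; but $D(\mathcal{U}^F)\le\dim[0,1]=1$ for all $F$, so there is no mean dimension pair. The obstruction here is the presence of finite orbits, and an action that is \emph{free} (only the identity element fixes a point) and \emph{minimal} (every orbit is dense) has none. The following problem is posed in \cite{KL}.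

\begin{quote}
\emph{For every $d\ge1$ and every free minimal continuous action of $\mathbb{Z}^d$ on a compact metrizable space, must every SBP pair be a mean dimension pair?}
\end{quote}

The simplest cases suggest a positive answer. If the clopen sets form a basis of $X$, they separate any two points with empty boundary, and there are no pairs of either kind. In the shift on $[0,1]^{\mathbb{Z}^d}$ every pair is of both kinds (Example~\ref{ex:shift}). Moreover, for free minimal actions the two kinds of pairs appear at the same threshold (Proposition~\ref{prop:exist} below). Nevertheless the answer is negative for every $d$.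

\begin{theorem}\label{thm:main}
For every $d\ge1$ and $\kappa>0$ there are a free minimal action of $\mathbb{Z}^d$ on a compact metrizable space $X$ with $\operatorname{mdim}(X)\le\kappa$ and a pair $(\xi_a,\xi_c)\in X^2\setminus\Delta(X)$ such that $(\xi_a,\xi_c)$ is an SBP pair but not a mean dimension pair.
\end{theorem}

\begin{proposition}\label{prop:trans}
In the system constructed for Theorem~\ref{thm:main} there is a point $\xi_b$ such that $(\xi_a,\xi_b)$ and $(\xi_b,\xi_c)$ are mean dimension pairs, whereas $(\xi_a,\xi_c)$ is not. Thus the union of the set of mean dimension pairs and $\Delta(X)$ is not a transitive relation.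
\end{proposition}

\begin{proposition}\label{prop:exist}
For a free minimal action of $\mathbb{Z}^d$ on a compact metrizable space $X$ the following are equivalent: \textup{(i)} $\operatorname{mdim}(X)>0$; \textup{(ii)} there is a mean dimension pair; \textup{(iii)} there is an SBP pair.
\end{proposition}

The gap between the two notions is an exchange of quantifiers. To show that $\operatorname{mdim}(\mathcal{U}(A_1,A_2))=0$ it suffices to find, for each $\varepsilon>0$, a wall between $A_1$ and $A_2$ that orbits visit with frequency at most $\varepsilon$, and the wall may depend on $\varepsilon$. To show that a pair is not an SBP pair one needs a single wall of frequency zero. We build a system in which walls of frequency $\varepsilon$ exist for every $\varepsilon$ but have no usable limit. Section~\ref{sec:model} shows this mechanism, with a complete proof, in a system on $\mathbb{Z}$ that has many periodic points. Sections~\ref{sec:blocks}--\ref{sec:sbp} make the system free and minimal by a hierarchy of blocks over an odometer, with the Poincar\'e--Miranda theorem in place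 of the periodic points. Proposition~\ref{prop:exist} is proved in Section~\ref{sec:exist}.

\section{Covers, cubes and walls}\label{sec:tools}

In this section $\mathbb{Z}^d$ acts on a compact metrizable space $X$ by homeomorphisms $T^g$, so that $\mathcal{U}^F=\bigvee_{g\in F}T^{-g}\mathcal{U}$. A \emph{cube of side $N$} is a translate $u+\Lambda_N$ with $u\in\mathbb{Z}^d$; since $\mathcal{U}^{u+F}=T^{-u}\mathcal{U}^F$, we have $D(\mathcal{U}^{u+\Lambda_N})=D(\mathcal{U}^{\Lambda_N})$.

A compact metrizable space $Z$ has covering dimension $\dim Z\le s$ if every finite open cover of $Z$ has a finite open refinement of order at most $s$. We use the following standard facts.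
\begin{enumerate}
\item[(D1)] $\dim[0,1]^s\le s$; a closed subset of $Z$ has dimension at most $\dim Z$; and if $Z$ is a countable union of closed subsets of dimension at most $s$, then $\dim Z\le s$.
\item[(D2)] \emph{Lebesgue's covering theorem.} Let $J$ be a finite set. A finite open cover of $[0,1]^J$, no member of which meets both faces $\{t_h=0\}$ and $\{t_h=1\}$ for any $h\in J$, has order at least $|J|$.
\item[(D3)] \emph{The Poincar\'e--Miranda theorem.} If $\varphi_h:[0,1]^J\to\mathbb{R}$ $(h\in J)$ are continuous, with $\varphi_h\ge0$ on $\{t_h=0\}$ and $\varphi_h\le0$ on $\{t_h=1\}$, then the $\varphi_h$ have a common zero.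
\end{enumerate}
Pulling a cover back under a continuous map does not increase its order. This gives the rule by which all our upper bounds are obtained.
\begin{enumerate}
\item[(D4)] If $\Psi:X\to Z$ is continuous, $\dim Z\le s$, and $\mathcal{U}$ is refined by the pullback of a finite open cover of $Z$, then $D(\mathcal{U})\le s$.
\end{enumerate}

The first lemma turns a rarely visited wall into a bound on mean dimension.

\begin{lemma}\label{lem:skel}
Let $A_1,A_2\subseteq X$ be disjoint closed sets and let $f:X\to[0,1]$ be continuous with $f=0$ on $A_1$ and $f=1$ on $A_2$. Let $s\ge0$ be such that for every $\xi\in X$ at most $s$ elements $g\in\Lambda_N$ satisfy $0<f(T^g\xi)<1$. Then $D(\mathcal{U}(A_1,A_2)^{\Lambda_N})\le s$.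
\end{lemma}

\begin{proof}
Let $Z$ be the set of $v\in[0,1]^{\Lambda_N}$ with at most $s$ coordinates in $(0,1)$. It is a finite union of closed faces of dimension at most $\lfloor s\rfloor$, so $\dim Z\le\lfloor s\rfloor$ by (D1). The map $\Psi(\xi)=(f(T^g\xi))_{g\in\Lambda_N}$ takes values in $Z$. Cover $Z$ by the open sets $Z\cap\prod_gH_g$ with $H_g\in\{[0,1),(0,1]\}$. If $f(T^g\xi)<1$ then $T^g\xi\notin A_2$, and if $f(T^g\xi)>0$ then $T^g\xi\notin A_1$; so the pullback of this cover refines $\mathcal{U}(A_1,A_2)^{\Lambda_N}$, and (D4) applies.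
\end{proof}

The second lemma is the source of all lower bounds. A cube of points in which one can pass from $A_1$ to $A_2$ independently at many times forces both large order and many simultaneous visits to any wall.

\begin{lemma}\label{lem:cube}
Let $J\subseteq\mathbb{Z}^d$ be finite and nonempty, let $A_1,A_2\subseteq X$, and let $\Gamma:[0,1]^J\to X$ be continuous with $T^h\Gamma(t)\in A_1$ whenever $t_h=0$ and $T^h\Gamma(t)\in A_2$ whenever $t_h=1$.
\begin{enumerate}
\item[(a)] If $A_1,A_2$ are closed and disjoint and $F\supseteq J$ is finite, then $D(\mathcal{U}(A_1,A_2)^F)\ge|J|$.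
\item[(b)] If $U$ is open and one of $A_1,A_2$ lies in $U$ and the other in $X\setminus\overline{U}$, then there is $t$ with $T^h\Gamma(t)\in\partial U$ for all $h\in J$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\mathcal{V}$ be a finite open refinement of $\mathcal{U}(A_1,A_2)^F$, let $W\in\mathcal{V}$ and $h\in J$. Then $T^hW$ misses $A_1$ or $A_2$, so $\Gamma^{-1}(W)$ misses $\{t_h=0\}$ or $\{t_h=1\}$. By (D2) the pullback of $\mathcal{V}$, and hence $\mathcal{V}$, has order at least $|J|$.

(b) The sets $U$ and $X\setminus\overline{U}$ are nonempty. For a compatible metric put $\varphi(\xi)=\operatorname{dist}(\xi,X\setminus U)-\operatorname{dist}(\xi,\overline{U})$. This function is continuous, positive on $U$, negative on $X\setminus\overline{U}$, and zero on $\partial U=\overline{U}\setminus U$. Apply (D3) to $\varphi_h(t)=\varphi(T^h\Gamma(t))$, or to $-\varphi_h$ if $A_2\subseteq U$.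
\end{proof}

The third lemma converts frequencies of visits into invariant measures.

\begin{lemma}\label{lem:freq}
Let $C_1\supseteq C_2\supseteq\cdots$ be closed subsets of $X$, let $F_j$ be cubes whose sides tend to infinity, and let $\zeta_j\in X$ and $\delta>0$ satisfy $|\{g\in F_j:T^g\zeta_j\in C_j\}|\ge\delta|F_j|$ for all $j$. Then $\mu(\bigcap_jC_j)\ge\delta$ for some $\mu\in\mathcal{M}_{\mathbb{Z}^d}(X)$.
\end{lemma}

\begin{proof}
Let $\mu_j=|F_j|^{-1}\sum_{g\in F_j}\delta_{T^g\zeta_j}$ and let $\mu$ be the weak* limit of a subsequence. For continuous $\psi$ and $u\in\mathbb{Z}^d$,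
\[
|\mu_j(\psi\circ T^u)-\mu_j(\psi)|\le\|\psi\|_\infty\,|F_j\triangle(u+F_j)|/|F_j|\to0,
\]
so $\mu$ is invariant. For $j\ge i$ we have $\mu_j(C_i)\ge\mu_j(C_j)\ge\delta$, and $C_i$ is closed, so $\mu(C_i)\ge\delta$. Let $i\to\infty$.
\end{proof}

\begin{proposition}\label{prop:md-sbp}
For an action of $\mathbb{Z}^d$, every mean dimension pair is an SBP pair.
\end{proposition}

\begin{proof}
Let $U\ni x_1$ be open with $x_2\notin\overline{U}$ and $\partial U$ small. Choose closed neighborhoods $A_1\subseteq U$ of $x_1$ and $A_2\subseteq X\setminus\overline{U}$ of $x_2$. Let $\rho=\operatorname{dist}(\cdot,\partial U)$ (with $\rho=\infty$ if $\partial U=\emptyset$) and $C_j=\{\rho\le1/j\}$, so that $\bigcap_jC_j=\partial U$. Let $\varepsilon>0$. If for every $j$ there were $N\ge j$ and $\zeta\in X$ with $|\{g\in\Lambda_N:T^g\zeta\in C_j\}|\ge\varepsilon N^d$, Lemma~\ref{lem:freq} would give $\mu(\partial U)\ge\varepsilon$ for an invariant $\mu$. So there is $j$ such that these counts are less than $\varepsilon N^d$ for all $\zeta$ and all $N\ge j$. This persists when $j$ grows,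 so we may assume that $C_j$ misses the compact set $A_1\cup A_2$. The closed sets $\overline{U}\cap\{\rho\ge1/j\}\supseteq A_1$ and $(X\setminus U)\cap\{\rho\ge1/j\}\supseteq A_2$ are disjoint, and the complement of their union lies in $C_j$. A Urysohn function $f$ for these two sets satisfies $\{0<f<1\}\subseteq C_j$, and Lemma~\ref{lem:skel} gives $\operatorname{mdim}(\mathcal{U}(A_1,A_2))\le\varepsilon$.
\end{proof}

The proof uses smallness of $\partial U$ only to produce, for each $\varepsilon$, one function $f$. Nothing in Lemma~\ref{lem:skel} requires that the functions for different $\varepsilon$ be related.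

\begin{example}\label{ex:shift}
Let $X=[0,1]^{\mathbb{Z}^d}$ with $T^gx=x(\cdot+g)$, let $x_1\ne x_2$, and let $A_1,A_2$ be disjoint closed neighborhoods. Choose $k$ such that $x\in A_i$ whenever $x=x_i$ on $[-k,k]^d$, and put $p=2k+1$, $J=p\mathbb{Z}^d\cap\Lambda_N$. Let $\Gamma(t)(h+s)=(1-t_h)x_1(s)+t_hx_2(s)$ for $h\in J$, $s\in[-k,k]^d$, and $\Gamma(t)=0$ at all other sites. Since $|J|\ge(N/p)^d$, Lemma~\ref{lem:cube}(a) gives $\operatorname{mdim}(\mathcal{U}(A_1,A_2))\ge p^{-d}$. Every pair is a mean dimension pair.
\end{example}

\section{The alphabet, and a model with periodic points}\label{sec:model}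

In Example~\ref{ex:shift} a path from $x_1$ to $x_2$ can be traversed independently on a set of sites of positive density. We want an alphabet with two letters $a$ and $c$ such that no path from $a$ to $c$ is available with positive density, while $a$ and $c$ remain linked by a chain of such paths and one limit.

In $\mathbb{R}^2$ put $a=(0,0)$, $b=(1,0)$, $c=(2,0)$, $b_K=(1,1/K)$, $[b,c]=[1,2]\times\{0\}$, and for $0\le t\le1$ let $\gamma_K(t)=(t,t/K)$ for integers $K\ge1$ and $\gamma_\infty(t)=(t,0)$. We also write $\gamma_K$ for the arc $\gamma_K([0,1])$. Let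
\[
Q=\bigcup_{1\le K\le\infty}\gamma_K\cup[b,c],\qquad Q_n=\{a\}\cup\{b_K:K\ge1\}\cup[b,c]\cup\bigcup_{1\le K\le n}\gamma_K\quad(n\ge0);
\]
see Figure~\ref{fig:Q}. These sets are compact, because $\gamma_K\to\gamma_\infty$ uniformly and $b_K\to b$. We have $Q_0\subseteq Q_1\subseteq\cdots$, and $Q\setminus Q_n=\{\gamma_K(t):n<K\le\infty,\ 0<t<1\}$ is open in $Q$. The letters in $Q_n$ will be available with a positive density that depends on $n$; the letters outside $Q_n$ will be sparse at scale $n$. The point $a$ is joined to $b_K$ in $Q_K$, the $b_K$ converge to $b$, and $b$ is joined to $c$ in $Q_0$; but no $Q_n$ contains a path from $a$ to $c$.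

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=4cm,y=3.6cm]
\draw[very thick] (0,0)--(1,1) (0,0)--(1,0.5) (1,0)--(2,0);
\draw[dashed] (0,0)--(1,0.333) (0,0)--(1,0.25) (0,0)--(1,0.2) (0,0)--(1,0);
\fill (0,0) circle (1.6pt) (1,0) circle (1.6pt) (2,0) circle (1.6pt) (1,1) circle (1.6pt) (1,0.5) circle (1.6pt);
\fill (1,0.333) circle (1.4pt) (1,0.25) circle (1.4pt) (1,0.2) circle (1.4pt) (1,0.167) circle (1.1pt) (1,0.143) circle (1.1pt) (1,0.125) circle (1.1pt);
\node[left] at (0,0) {$a$}; \node[below] at (1,0) {$b$}; \node[below] at (2,0) {$c$};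
\node[right] at (1,1) {$b_1$}; \node[right] at (1,0.5) {$b_2$}; \node[right] at (1,0.345) {$b_3$};
\node[above left] at (0.55,0.55) {$\gamma_1$}; \node[below] at (0.5,0) {$\gamma_\infty$};
\end{tikzpicture}
\caption{The alphabet $Q$: segments $\gamma_K$ from $a$ to $b_K=(1,1/K)$ (five are drawn), their limit $\gamma_\infty$ from $a$ to $b$, and the segment $[b,c]$. The subset $Q_2$ consists of the solid segments and all points $b_K$; it contains no path from $a$ to $c$.}
\label{fig:Q}
\end{figure}

The walls between $a$ and $c$ are given by functions $f_n:Q\to[0,1]$, $n\ge0$. Let $\operatorname{pr}$ be the first coordinate and $\theta(u)=\min(1,\max(0,3u-1))$. Put $f_n=0$ on $\bigcup_{K\le n}\gamma_K$ and $f_n=\theta\circ\operatorname{pr}$ on $\bigcup_{n<K\le\infty}\gamma_K\cup[b,c]$. These two closed sets cover $Q$ and share at most the point $a$, where both formulas give $0$; so $f_n$ is continuous. Moreover,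
\begin{equation}\label{eq:fn}
f_n=0\text{ where }\operatorname{pr}\le\tfrac14,\qquad f_n=1\text{ where }\operatorname{pr}\ge\tfrac74,\qquad 0<f_n(q)<1\ \Rightarrow\ q\notin Q_n.
\end{equation}
The first holds since $\theta=0$ on $[0,\frac13]$, the second since such points lie on $[b,c]$, where $\theta\circ\operatorname{pr}=1$; and $0<f_n(q)<1$ forces $q=\gamma_K(t)$ with $K>n$ and $\frac13<t<\frac23$. The function $f_n$ puts $b_1,\dots,b_n$ on the side of $a$ and $b$ on the side of $c$. The pointwise limit of the $f_n$ vanishes at every $b_K$ and equals $1$ at $b$, so it is discontinuous at $b$, a letter that is not sparse at any scale.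

Let $Y\subseteq Q^{\mathbb{Z}}$ be the set of $x$ such that for every $n\ge1$ any two distinct sites $s,s'$ with $x(s),x(s')\notin Q_n$ satisfy $|s-s'|>n$. It is invariant under $T^gx=x(\cdot+g)$, and closed because $Q\setminus Q_n$ is open. Let $z_q\in Y$ have value $q$ at $0$ and $a$ elsewhere.

\begin{proposition}\label{prop:model}
In $Y$ the pair $(z_a,z_c)$ is an SBP pair but not a mean dimension pair.
\end{proposition}

\begin{proof}
The sets $A_1=\{\operatorname{pr}x(0)\le\frac14\}$ and $A_2=\{\operatorname{pr}x(0)\ge\frac74\}$ are disjoint closed neighborhoods of $z_a$ and $z_c$. For $n\ge1$ and $x\in Y$ at most $N/n+1$ sites of $\Lambda_N$ carry a letter outside $Q_n$. By \eqref{eq:fn} and Lemma~\ref{lem:skel}, applied to $x\mapsto f_n(x(0))$, we get $\operatorname{mdim}(\mathcal{U}(A_1,A_2))\le1/n$ for all $n$.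

Let $U\ni z_a$ be open with $z_c\in V=Y\setminus\overline{U}$. We show that $\partial U$ contains a periodic point; the uniform measure on its orbit then charges $\partial U$. Choose $k$ such that $x\in U$ whenever $x=z_a$ on $[-k,k]$, and $x\in V$ whenever $x=z_c$ on $[-k,k]$. Let $y$ have value $b$ at the multiples of $2k+1$ and $a$ elsewhere, and let $y_q$ be $y$ with the value at $0$ replaced by $q$; these points lie in $Y$. For $m\ge k$ let $y_q^{m}$ be the $(2m+1)$-periodic configuration that equals $y_q$ on $[-m,m]$. It equals $z_q$ on $[-k,k]$. If $q\in Q_0$, then $y_q^m\in Y$ since all its letters lie in $Q_0$; in particular $y_a^m\in U$ and $y_c^m\in V$. There are three cases.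

If $y\in\partial U$, we are done, since $y$ is periodic.

If $y\in U$, choose $m\ge k$ such that every $x\in Y$ with $x=y$ on $[-m,m]$ lies in $U$. Then $q\mapsto y_q^m$, $q\in[b,c]$, is a path of periodic points of $Y$ from $y_b^m\in U$ to $y_c^m\in V$. It meets $\partial U$.

If $y\in V$, then $y_{b_K}\in V$ for some $K$, since $y_{b_K}\to y$. Choose $m\ge\max(k,K)$ such that every $x\in Y$ with $x=y_{b_K}$ on $[-m,m]$ lies in $V$. For $q\in\gamma_K$ the configuration $y_q^m$ has letters outside $Q_n$ only if $n<K$ and only at multiples of $2m+1>n$, so $y_q^m\in Y$. Thus $q\mapsto y_q^m$, $q\in\gamma_K$, is a path of periodic points of $Y$ from $y_{b_K}^m\in V$ to $y_a^m\in U$, and it meets $\partial U$.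
\end{proof}

The system $Y$ is neither free nor minimal, and periodicity was used twice. It made one parameter cross the wall at all multiples of $2m+1$ at once; in a free system we must use one parameter for each crossing and Lemma~\ref{lem:cube}(b). It also made all the shifts $T^{j(2k+1)}y$ equal; in a free system the three cases must be run for each of these shifts separately.

\section{Blocks}\label{sec:blocks}

Fix $d\ge1$ and $\kappa>0$. We describe the admissible patterns scale by scale. A pattern at level $n+1$ is an array of patterns at level $n$. A small proportion of the positions in the array is reserved for a fixed, nearly complete catalog of level-$n$ patterns; this will give minimality. The remaining positions are free up to a sparsity rule that replaces the definition of $Y$.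

We construct odd integers $L_n=2\ell_n+1\ge3$ and put $N_0=1$, $N_{n+1}=L_nN_n$,
\[
P_n=\{-\ell_n,\dots,\ell_n\}^d,\qquad D_n=\{-\tfrac{N_n-1}{2},\dots,\tfrac{N_n-1}{2}\}^d.
\]
The cube $D_n$ has side $N_n$ and center $0$, the $D_n$ increase to $\mathbb{Z}^d$, and $D_{n+1}$ is the disjoint union of the cubes $N_nr+D_n$, $r\in P_n$, because $N_n\ell_n+\frac{N_n-1}{2}=\frac{N_{n+1}-1}{2}$. Elements of $\mathbb{Z}^d$ are \emph{sites}, elements of $P_n$ are \emph{positions}, and $r\in P_n$ is a \emph{boundary position} if some coordinate of $r$ is $\pm\ell_n$. For $w\in Q^{D_{n+1}}$ and $r\in P_n$ define $w[r]\in Q^{D_n}$ by $w[r](s)=w(N_nr+s)$. For $i\le n$ the cube $D_n$ is partitioned by the cubes $h+D_i\subseteq D_n$ with $h\in N_i\mathbb{Z}^d$, and the patterns $w(h+\cdot)|_{D_i}$ are the \emph{level-$i$ subblocks} of $w\in Q^{D_n}$. The space $Q^{D_n}$ carries the supremum metric.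

We define compact sets $B_n\subseteq Q^{D_n}$ of \emph{blocks}, put $B_n^*=B_n\cap Q_n^{D_n}$, and define \emph{base blocks} $\beta_n\in B_n^*$. Start with $B_0=Q$ and $\beta_0=a$. Given $B_n$ and $\beta_n$, choose a finite set $E_n\subseteq B_n^*$ containing $\beta_n$, the integer $L_n$, a set $R_n\subseteq P_n\setminus\{0\}$ of \emph{fixed positions} that contains all boundary positions, and a surjection $e_n:R_n\to E_n$ with $e_n=\beta_n$ on the boundary positions, as follows.
\begin{itemize}
\item For $n=0$: $E_0=\{a\}$, $L_0^{-d}\le\kappa$, and $R_0=P_0\setminus\{0\}$.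
\item For $n\ge1$: every element of $B_n$ is within $2/n$ of an element of $E_n$, and $|R_n|\le2^{-n-1}L_n^d$.
\end{itemize}
For $n\ge1$, a finite $1/n$-dense subset of the compact set $B_n^*$ has the required density by Lemma~\ref{lem:approx} below, whose proof involves only the levels up to $n$. There are at most $2dL_n^{d-1}$ boundary positions, so for large $L_n$ we can let $R_n$ consist of these and of $|E_n|$ further nonzero positions that are mapped onto $E_n$. The elements of $\Phi_n=P_n\setminus R_n$ are the \emph{free positions}; note that $0\in\Phi_n$ and $\Phi_0=\{0\}$. Let $B_{n+1}$ be the set of $w\in Q^{D_{n+1}}$ such that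
\begin{enumerate}
\item[(B1)] $w[r]\in B_n$ for all $r\in P_n$;
\item[(B2)] $w[r]=e_n(r)$ for all $r\in R_n$;
\item[(B3)] at most one site $s$ has $w(s)\notin Q_{n+1}$.
\end{enumerate}
Conditions (B1) and (B2) are closed, and so is (B3), since having two values in the open set $Q\setminus Q_{n+1}$ is an open condition. Define $\beta_{n+1}[r]=\beta_n$ for $r\in\Phi_n$ and $\beta_{n+1}[r]=e_n(r)$ for $r\in R_n$. All values of $\beta_{n+1}$ lie in $Q_n\subseteq Q_{n+1}$, so $\beta_{n+1}\in B_{n+1}^*$.

By (B1), the level-$i$ subblocks of an element of $B_n$ lie in $B_i$. Every element of $B_n$ has at most one value outside $Q_n$; for $n=0$ there is only one site. For $d=1$ and $L_0=3$, for instance, $B_1$ consists of the words $a\,q\,a$ with $q\in Q$, and an element of $B_2$ is a concatenation of words $a\,q_r\,a$, $r\in P_1$, in which $q_r\in Q_1$ is prescribed for $r\in R_1$, $q_{\pm\ell_1}=a$, and at most one $q_r$ lies in the interior of an arc $\gamma_K$ with $K>2$.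

The single exception in (B3) is needed: if all values of the blocks in $B_1$ had to lie in $Q_1$, then by (B1) the interiors of the arcs $\gamma_K$, $K\ge2$, would never occur. With one exception allowed, each level-$i$ subblock may contain one point of $\gamma_K$ for any $i<K$, and at levels $n\ge K$ such points are unrestricted. The catalog $E_n$ is taken from $B_n^*$ so that the fixed part of a block never violates (B3). It can still approximate all of $B_n$ because the arcs $\gamma_K$, $K>n$, are close to $\gamma_n$.

\begin{lemma}\label{lem:approx}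
For $n\ge1$, every $w\in B_n$ is within $1/n$ of an element of $B_n^*$.
\end{lemma}

\begin{proof}
Let $w\in B_n\setminus B_n^*$. There is exactly one site $s_0$ with $w(s_0)\notin Q_n$, say $w(s_0)=\gamma_K(t)$ with $n<K\le\infty$. Let $w'$ agree with $w$ except that $w'(s_0)=\gamma_n(t)$. The two values differ only in the second coordinate, by at most $t/n\le1/n$, and all values of $w'$ lie in $Q_n$. Let $u_i,u_i'$ be the level-$i$ subblocks of $w,w'$ containing $s_0$. We have $u_i\in B_i$, and we show $u_i'\in B_i$ by induction on $i\le n$; the case $i=n$ is the claim. For $i=0$, $B_0=Q$. Let $i+1\le n$ and let $r$ be the position with $u_{i+1}[r]=u_i$ that contains $s_0$. Then $r\notin R_i$, because $e_i(r)$ would have all values in $Q_i\subseteq Q_n$. So $u_{i+1}'$ satisfies (B2), and it satisfies (B1) since $u_{i+1}'[r]=u_i'\in B_i$ and the other subblocks are unchanged. Finally $w(s_0)\notin Q_{i+1}$, so $s_0$ is the one exceptional site that (B3) allows in $u_{i+1}$; all other values of $u_{i+1}'$ lie in $Q_{i+1}$, and (B3) holds for $u_{i+1}'$.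
\end{proof}

We now locate the places where a block can be modified. For $n\le m$ let
\[
H_{n,m}=\Big\{\sum_{n\le i<m}N_ir_i:\ r_i\in\Phi_i\Big\},\qquad S_m=H_{0,m},
\]
so that $H_{n,n}=\{0\}$ and $H_{n,m+1}=N_m\Phi_m+H_{n,m}$. The set $H_{n,m}$ lists the centers of the level-$n$ cubes in $D_m$ that are in a free position at every intermediate level, and $S_m$ is the set of \emph{free sites} of $D_m$.

\begin{lemma}\label{lem:H}
Let $n\le m$.
\begin{enumerate}
\item[(a)] $0\in H_{n,m}\subseteq N_n\mathbb{Z}^d\cap S_m$, and $h+D_n\subseteq D_m$ for $h\in H_{n,m}$. Also $H_{n,m+1}\cap D_m=H_{n,m}$.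
\item[(b)] $\beta_m(h+\cdot)|_{D_n}=\beta_n$ for $h\in H_{n,m}$. In particular $\beta_m|_{D_n}=\beta_n$, and $\beta_m=a$ on $S_m$.
\item[(c)] If $n\ge1$, then $|H_{n,m}|\ge\frac12(N_m/N_n)^d$.
\end{enumerate}
\end{lemma}

\begin{proof}
The first inclusions in (a) hold since $0\in\Phi_i$ for all $i$. If $h+D_n\subseteq D_m$ and $r\in\Phi_m$, then $N_mr+h+D_n\subseteq N_mr+D_m\subseteq D_{m+1}$, and on this cube $\beta_{m+1}$ repeats the values of $\beta_m$ on $h+D_n$; this gives the second statement of (a), and (b), by induction on $m$. Since the cubes $N_mr+D_m$ are disjoint, $N_mr+h$ lies in $D_m$ only for $r=0$, which is the last statement of (a), and $|H_{n,m+1}|=|\Phi_m||H_{n,m}|$. Hence for $n\ge1$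
\[
|H_{n,m}|=\prod_{n\le i<m}|\Phi_i|\ge\prod_{n\le i<m}L_i^d\,(1-2^{-i-1})\ge\Big(\frac{N_m}{N_n}\Big)^d\Big(1-\sum_{i\ge1}2^{-i-1}\Big)=\frac12\Big(\frac{N_m}{N_n}\Big)^d.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:sites}
Let $w\in Q^{D_n}$ equal $\beta_n$ off $S_n$, let $s_0\in S_n$, and suppose that $w(s)\in Q_0$ for all $s\in S_n\setminus\{s_0\}$. Then $w\in B_n$. If also $w(s_0)\in Q_n$, then $w\in B_n^*$.
\end{lemma}

\begin{proof}
We use induction on $n$; for $n=0$, $B_0=Q$. Let $w\in Q^{D_{n+1}}$ be as in the statement. Since $S_{n+1}=N_n\Phi_n+S_n$, we have $w[r]=\beta_{n+1}[r]=e_n(r)\in B_n$ for $r\in R_n$. For $r\in\Phi_n$ the subblock $w[r]$ equals $\beta_n$ off $S_n$ and has at most one value on $S_n$ outside $Q_0$, so $w[r]\in B_n$ by induction. The values of $w$ off $S_{n+1}$ are values of $\beta_{n+1}$ and lie in $Q_{n+1}$, and those on $S_{n+1}\setminus\{s_0\}$ lie in $Q_0$. This gives (B3) and the last assertion.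
\end{proof}

\begin{lemma}\label{lem:subst}
Let $m\le M$ and $w_h\in B_m^*$ for $h\in H_{m,M}$. The pattern $W\in Q^{D_M}$ with $W(h+\cdot)|_{D_m}=w_h$ for $h\in H_{m,M}$ and $W=\beta_M$ at all other sites lies in $B_M^*$.
\end{lemma}

\begin{proof}
We use induction on $M$; for $M=m$, $W=w_0$. At level $M+1$ we have $W[r]=e_M(r)\in B_M^*$ for $r\in R_M$. For $r\in\Phi_M$ the subblock $W[r]$ is the pattern of level $M$ built from the blocks $w_{N_Mr+h}$, $h\in H_{m,M}$, so $W[r]\in B_M^*$ by induction. All values of $W$ lie in $Q_M\subseteq Q_{M+1}$, and (B1)--(B3) hold.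
\end{proof}

The star is essential in Lemma~\ref{lem:subst}: two blocks $w_h$ with a value in the interior of $\gamma_\infty$ would violate (B3).

\section{The system}\label{sec:system}

To record where the blocks sit we use the odometer $O=\varprojlim\mathbb{Z}^d/N_n\mathbb{Z}^d$, the compact metrizable group of sequences $\omega=(\omega_n)$ with $\omega_n\in\mathbb{Z}^d/N_n\mathbb{Z}^d$ and $\omega_{n+1}\equiv\omega_n\pmod{N_n}$. The \emph{level-$n$ boxes} of $\omega$ are the cubes $h+D_n$ with $h\equiv\omega_n\pmod{N_n}$. They partition $\mathbb{Z}^d$, and a level-$(n+1)$ box $h+D_{n+1}$ is the union of the level-$n$ boxes $h+N_nr+D_n$, $r\in P_n$. We say that $x\in Q^{\mathbb{Z}^d}$ \emph{shows} $w\in Q^{D_n}$ on $h+D_n$ if $x(h+\cdot)|_{D_n}=w$. Let $X$ be the set of $(x,\omega)\in Q^{\mathbb{Z}^d}\times O$ such that, for every $n$, $x$ shows an element of $B_n$ on every level-$n$ box of $\omega$, and let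
\[
T^g(x,\omega)=\big(x(\cdot+g),\ \omega-g\big),\qquad\omega-g=(\omega_n-g)_n .
\]
If $h+D_n$ is a box of $\omega$, then $h-g+D_n$ is a box of $\omega-g$, on which $x(\cdot+g)$ shows what $x$ shows on $h+D_n$; so $X$ is invariant. For fixed $n,h$ the condition ``$\omega_n\not\equiv h$, or $x$ shows an element of $B_n$ on $h+D_n$'' is closed, so $X$ is compact metrizable. A neighborhood basis of $(x',\omega')$ is given by the conditions $|x(s)-x'(s)|<\varepsilon$ for $s\in[-m,m]^d$ and $\omega_n=\omega_n'$.

All special points lie over $\omega=0$, whose level-$j$ boxes are the cubes $h+D_j$, $h\in N_j\mathbb{Z}^d$. Such a box lies in $D_n$ for large $n$ and carries a level-$j$ subblock of $x|_{D_n}$. Hence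
\begin{equation}\label{eq:member}
(x,0)\in X\iff x|_{D_n}\in B_n\text{ for all large }n.
\end{equation}
By Lemma~\ref{lem:H}(b) there is $\beta\in Q^{\mathbb{Z}^d}$ with $\beta|_{D_n}=\beta_n$ for all $n$, and $\beta(0)=a$. For $q\in Q$ let $x_q$ be $\beta$ with the value at $0$ replaced by $q$. Since $0\in S_n$, Lemma~\ref{lem:sites} and \eqref{eq:member} show that
\[
\xi_q=(x_q,0)\in X .
\]
The map $q\mapsto\xi_q$ is continuous and injective. For $w\in B_m$ define the \emph{cylinder} $[w]=\{(x,\omega)\in X:\omega_m=0,\ x|_{D_m}=w\}$. Since the $D_m$ exhaust $\mathbb{Z}^d$, the description of the topology gives: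
\begin{equation}\label{eq:cyl}
\text{if $W\subseteq X$ is a neighborhood of $(x,0)$, then $[x|_{D_m}]\subseteq W$ for all large $m$.}
\end{equation}

\begin{proposition}\label{prop:minimal}
The action of $\mathbb{Z}^d$ on $X$ is free and minimal.
\end{proposition}

\begin{proof}
If $\omega-g=\omega$, then $g\in\bigcap_nN_n\mathbb{Z}^d=\{0\}$. So the action is free.

Let $(x,\omega)\in X$, let $W\subseteq X$ be open and $(x',\omega')\in W$. Choose $m$, $\varepsilon>0$ and $n\ge1$ such that $W$ contains every $(x'',\omega'')\in X$ with $|x''(s)-x'(s)|<\varepsilon$ for $s\in[-m,m]^d$ and $\omega''_{n+1}=\omega'_{n+1}$. Increasing $n$ preserves this, so we may assume $2/(n+1)<\varepsilon$ and $N_n\ge2m+1$. We find $g$ with $T^g(x,\omega)\in W$.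

\emph{Case 1: $[-m,m]^d$ lies in one level-$(n+1)$ box $h'+D_{n+1}$ of $\omega'$.} Here we use the catalog. Choose $r\in R_{n+1}$ such that $e_{n+1}(r)$ is within $2/(n+1)$ of the block that $x'$ shows on $h'+D_{n+1}$. Let $h+D_{n+2}$ be any level-$(n+2)$ box of $\omega$ and $g=h+N_{n+1}r-h'$. Then $\omega_{n+1}-g\equiv h'\equiv\omega'_{n+1}\pmod{N_{n+1}}$, and $x(g+h'+s)=x(h+N_{n+1}r+s)=e_{n+1}(r)(s)$ for $s\in D_{n+1}$ by (B2). So $T^g(x,\omega)\in W$.

\emph{Case 2: it does not.} For some $\omega'$ this happens at every level, so the catalog cannot help; this is the reason for fixing the boundary positions. In some coordinate direction $e$, the sides of the level-$(n+1)$ boxes of $\omega'$ cut the interval $[-m,m]$: one of them has left endpoint $\lambda$ with $-m<\lambda\le m$. The $e$-th side of a level-$n$ box of $\omega'$ is $[\lambda+jN_n,\lambda+(j+1)N_n-1]$ for some $j\in\mathbb{Z}$. If $j\ge1$, its left endpoint exceeds $-m+(2m+1)>m$. If $j\le-2$, its right endpoint is at most $m-(2m+1)-1<-m$. So a level-$n$ box of $\omega'$ that meets $[-m,m]^d$ has $j=0$ or $j=-1$,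 and its position in its level-$(n+1)$ box has $e$-th coordinate $-\ell_n$ or $\ell_n$. This is a boundary position, and it depends only on $\omega'_{n+1}$. Hence every $(x'',\omega'')\in X$ with $\omega''_{n+1}=\omega'_{n+1}$ shows $\beta_n$ on all these boxes, and so $x''=x'$ on $[-m,m]^d$. Any $g\equiv\omega_{n+1}-\omega'_{n+1}\pmod{N_{n+1}}$ gives $T^g(x,\omega)\in W$.
\end{proof}

\begin{proposition}\label{prop:kappa}
$\operatorname{mdim}(X)\le\kappa$.
\end{proposition}

\begin{proof}
Let $\mathcal{W}$ be a finite open cover of $X$, and let $\lambda>0$ be a Lebesgue number for a compatible metric: every set of diameter less than $\lambda$ lies in a member of $\mathcal{W}$. By compactness there are $r\ge0$, $n\ge1$, $\delta>0$ such that two points of $X$ with the same $\omega_n$ and with configurations within $\delta$ on $[-r,r]^d$ have distance less than $\lambda/2$. Let $F=\Lambda_N+[-r,r]^d$, a cube of side $N+2r$, and let $Z$ be the image of $X$ under $\Psi(x,\omega)=(x|_F,\omega_n)$. Cover $Z$ by finitely many open sets, each with constant second coordinate and with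 diameter less than $\delta$ in the first. If $V$ is the preimage of one of them and $g\in\Lambda_N$, then $T^gV$ has diameter at most $\lambda/2$, because $g+[-r,r]^d\subseteq F$; so $V$ lies in a member of $\mathcal{W}^{\Lambda_N}$. By (D4), $D(\mathcal{W}^{\Lambda_N})\le\dim Z$.

Since $R_0=P_0\setminus\{0\}$ and $e_0=a$, every $(x,\omega)\in X$ has $x(s)=a$ unless $s\equiv\omega_1\pmod{N_1}$. A residue class modulo $N_1$ has $\ell\le((N+2r)/N_1+1)^d$ elements in $F$, and $\omega_n$ determines $\omega_1$. So each of the finitely many closed pieces of $Z$ with fixed $\omega_n$ is homeomorphic to a closed subset of $Q^{\ell}$. As $Q$ is a countable union of arcs, $Q^\ell$ is a countable union of closed copies of $[0,1]^\ell$. By (D1), $\dim Z\le((N+2r)/N_1+1)^d$. Dividing by $N^d$ and letting $N\to\infty$ gives $\operatorname{mdim}(\mathcal{W})\le N_1^{-d}=L_0^{-d}\le\kappa$.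
\end{proof}

\begin{proposition}\label{prop:notmd}
$(\xi_a,\xi_c)$ is not a mean dimension pair.
\end{proposition}

\begin{proof}
The sets $A_1=\{\operatorname{pr}x(0)\le\frac14\}$ and $A_2=\{\operatorname{pr}x(0)\ge\frac74\}$ are disjoint closed neighborhoods of $\xi_a$ and $\xi_c$ in $X$. Fix $n$ and let $f(x,\omega)=f_n(x(0))$, so that $f(T^g(x,\omega))=f_n(x(g))$. By \eqref{eq:fn}, $f=0$ on $A_1$, $f=1$ on $A_2$, and $0<f_n(x(g))<1$ implies $x(g)\notin Q_n$. Each level-$n$ box of $\omega$ contains at most one such site $g$, and $\Lambda_N$ meets at most $(N/N_n+2)^d$ boxes. Lemma~\ref{lem:skel} gives $D(\mathcal{U}(A_1,A_2)^{\Lambda_N})\le(N/N_n+2)^d$, so $\operatorname{mdim}(\mathcal{U}(A_1,A_2))\le N_n^{-d}$. Since $N_n\to\infty$, this mean dimension is $0$.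
\end{proof}

\begin{remark}
The open set $U_n=\{f_n(x(0))<\frac12\}$ contains $\xi_a$, its closure misses $\xi_c$, and $\partial U_n\subseteq\{f_n(x(0))=\frac12\}$. Integrating $N^{-d}\sum_{g\in\Lambda_N}1_{\partial U_n}\circ T^g\le N^{-d}(N/N_n+2)^d$ and letting $N\to\infty$ gives $\mu(\partial U_n)\le N_n^{-d}$ for all invariant $\mu$. So the walls between $\xi_a$ and $\xi_c$ can be made uniformly as thin as we like; Section~\ref{sec:sbp} shows that none is small.
\end{remark}

\section{Crossing a wall with positive density}\label{sec:cross}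

A path in $B_m^*$ can be inserted, with independent parameters, into all free level-$m$ boxes of $D_M$, and these fill at least half of $D_M$. This produces the cubes required in Lemma~\ref{lem:cube}.

\begin{lemma}\label{lem:cross}
Let $m\ge1$ and let $t\mapsto w^t\in B_m^*$, $t\in[0,1]$, be continuous.
\begin{enumerate}
\item[(a)] If $A_1\supseteq[w^0]$ and $A_2\supseteq[w^1]$ are disjoint closed sets, then $\operatorname{mdim}(\mathcal{U}(A_1,A_2))\ge\frac12N_m^{-d}$.
\item[(b)] If $U\subseteq X$ is open and one of $[w^0],[w^1]$ lies in $U$ and the other in $X\setminus\overline{U}$, then $\mu(\partial U)\ge\frac12N_m^{-d}$ for some $\mu\in\mathcal{M}_{\mathbb{Z}^d}(X)$.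
\end{enumerate}
\end{lemma}

\begin{proof}
Let $M>m$ and $J=H_{m,M}\subseteq D_M$. For $t\in[0,1]^J$ let $x^t$ show $w^{t_h}$ on $h+D_m$ for $h\in J$ and equal $\beta$ at all other sites. For $M'\ge M$ the pattern $x^t|_{D_{M'}}$ is of the form in Lemma~\ref{lem:subst}, with $w_h=w^{t_h}$ for $h\in J$ and, by Lemma~\ref{lem:H}(b), $w_h=\beta_m$ for $h\in H_{m,M'}\setminus J$. So $x^t|_{D_{M'}}\in B_{M'}^*$, and $\Gamma(t)=(x^t,0)\in X$ by \eqref{eq:member}. The map $\Gamma$ is continuous. For $h\in J$ we have $h\equiv0\pmod{N_m}$ and $x^t(h+\cdot)|_{D_m}=w^{t_h}$, that is, $T^h\Gamma(t)\in[w^{t_h}]$. By Lemma~\ref{lem:H}(c), $|J|\ge\frac12N_m^{-d}|D_M|$.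

In (a), Lemma~\ref{lem:cube}(a) gives $D(\mathcal{U}(A_1,A_2)^{D_M})\ge\frac12N_m^{-d}N_M^d$; since $D_M$ is a translate of $\Lambda_{N_M}$, the claim follows as $M\to\infty$. In (b), Lemma~\ref{lem:cube}(b), applied to the sets $[w^0]$ and $[w^1]$, gives a point $\zeta_M=\Gamma(t)$ with $T^h\zeta_M\in\partial U$ for all $h\in J$. Lemma~\ref{lem:freq} with the cubes $D_M$ and the constant sequence $\partial U$ gives the measure.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:trans}]
Let $q_0\ne q_1$ be joined by a path $t\mapsto q(t)$ in $Q_K$ for some finite $K$. We claim that $(\xi_{q_0},\xi_{q_1})$ is a mean dimension pair. Let $A_1,A_2$ be disjoint closed neighborhoods of $\xi_{q_0},\xi_{q_1}$. By \eqref{eq:cyl} there is $m\ge\max(1,K)$ with $[x_{q_0}|_{D_m}]\subseteq A_1$ and $[x_{q_1}|_{D_m}]\subseteq A_2$. Since $q(t)\in Q_K\subseteq Q_m$, Lemma~\ref{lem:sites} gives $w^t=x_{q(t)}|_{D_m}\in B_m^*$, and Lemma~\ref{lem:cross}(a) proves the claim.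

So $(\xi_b,\xi_c)$ and all $(\xi_a,\xi_{b_K})$ are mean dimension pairs. Disjoint closed neighborhoods $A_1,A_2$ of $\xi_a,\xi_b$ are neighborhoods of $\xi_a,\xi_{b_K}$ for large $K$, because $\xi_{b_K}\to\xi_b$; hence $\operatorname{mdim}(\mathcal{U}(A_1,A_2))>0$, and $(\xi_a,\xi_b)$ is a mean dimension pair. The statement on $(\xi_a,\xi_c)$ is Proposition~\ref{prop:notmd}.
\end{proof}

\section{No small wall between $\xi_a$ and $\xi_c$}\label{sec:sbp}

Suppose that $U$ separates $\xi_a$ from $\xi_c$ and has small boundary. By Propositions~\ref{prop:trans} and~\ref{prop:md-sbp}, $(\xi_a,\xi_b)$ and $(\xi_b,\xi_c)$ are SBP pairs, so $\xi_b$ lies neither outside $\overline{U}$ nor in $U$: it lies on $\partial U$. This alone is no contradiction, since in a free action all orbits are infinite and single points are null for every invariant measure. We need a point whose orbit looks like $\xi_b$, at the scale at which $U$ recognizes $\xi_a$ and $\xi_c$, along a set of times of positive density. Such a point exists because $b\in Q_0$.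

\begin{proposition}\label{prop:sbp}
$(\xi_a,\xi_c)$ is an SBP pair.
\end{proposition}

\begin{proof}
Suppose that $U$ is open, $\xi_a\in U$, $\xi_c\in V=X\setminus\overline{U}$, and $\partial U$ is small. By \eqref{eq:cyl} there is $k\ge1$ with
\begin{equation}\label{eq:k}
[x_a|_{D_k}]\subseteq U,\qquad[x_c|_{D_k}]\subseteq V .
\end{equation}
Let $I=\bigcup_{n\ge k}H_{k,n}$. By Lemma~\ref{lem:H}(a), $I\subseteq N_k\mathbb{Z}^d$ and $I\cap D_n=H_{k,n}\subseteq S_n$ for $n\ge k$. Let $y$ be $\beta$ with the values at all sites of $I$ replaced by $b$. Since $b\in Q_0$, Lemma~\ref{lem:sites} and \eqref{eq:member} give $\eta=(y,0)\in X$.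

\medskip\noindent\emph{Claim: $T^i\eta\in\partial U$ for every $i\in I$.}

Fix $i\in I$ and $m_0\ge k$ with $i\in H_{k,m}$ for all $m\ge m_0$. For $q\in Q$ let $y_q$ be $y$ with the value at $i$ replaced by $q$, and let $w_{m,q}=y_q|_{D_m}$ for $m\ge m_0$. By Lemma~\ref{lem:sites} with $s_0=i$, we have $w_{m,q}\in B_m$, and $w_{m,q}\in B_m^*$ if $q\in Q_m$. So $\eta_q=(y_q,0)\in X$; the map $q\mapsto\eta_q$ is continuous, and $\eta_b=\eta$. The cube $i+D_k\subseteq D_m$ contains no point of $N_k\mathbb{Z}^d$ other than $i$, and $\beta$ shows $\beta_k$ on it by Lemma~\ref{lem:H}(b). Hence $w_{m,q}$ shows $x_q|_{D_k}$ on $i+D_k$. As $i\equiv0\pmod{N_k}$, this means $T^i[w_{m,q}]\subseteq[x_q|_{D_k}]$. Put $U'=T^{-i}U$ and $V'=T^{-i}V=X\setminus\overline{U'}$. Then $\partial U'=T^{-i}\partial U$ is small, and \eqref{eq:k} yields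
\begin{equation}\label{eq:ends}
[w_{m,a}]\subseteq U',\qquad[w_{m,c}]\subseteq V'\qquad(m\ge m_0).
\end{equation}

Suppose $\eta\in U'$. By \eqref{eq:cyl} there is $m\ge m_0$ with $[w_{m,b}]\subseteq U'$. The path $w^t=w_{m,(1+t,0)}$ lies in $B_m^*$ because $[b,c]\subseteq Q_0$, and $[w^0]\subseteq U'$, $[w^1]\subseteq V'$ by \eqref{eq:ends}. Lemma~\ref{lem:cross}(b) contradicts the smallness of $\partial U'$.

Suppose $\eta\in V'$. The arc $\gamma_\infty$ from $b$ to $a$ lies in no $Q_m$, so we first move to a nearby arc. Since $\eta_{b_K}\to\eta$, there is a finite $K$ with $\eta_{b_K}\in V'$. By \eqref{eq:cyl} there is $m\ge\max(m_0,K)$ with $[w_{m,b_K}]\subseteq V'$. The path $w^t=w_{m,\gamma_K(1-t)}$ lies in $B_m^*$ because $\gamma_K\subseteq Q_m$, and $[w^0]\subseteq V'$, $[w^1]\subseteq U'$ by \eqref{eq:ends}. Lemma~\ref{lem:cross}(b) again gives a contradiction. Hence $\eta\in\partial U'$, which is the claim.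

\medskip
By the claim and Lemma~\ref{lem:H}(c), for $n\ge k$ at least $|H_{k,n}|\ge\frac12N_k^{-d}|D_n|$ elements $g\in D_n$ satisfy $T^g\eta\in\partial U$. Lemma~\ref{lem:freq} gives an invariant measure $\nu$ with $\nu(\partial U)\ge\frac12N_k^{-d}>0$, contradicting the smallness of $\partial U$.
\end{proof}

The level $m$ in the claim depends on $i$ and is not bounded in advance. This does no harm, since a single $i$ with $T^i\eta\notin\partial U$ already produces a measure that charges $\partial U$.

Theorem~\ref{thm:main} follows from Propositions~\ref{prop:minimal}, \ref{prop:kappa}, \ref{prop:notmd} and~\ref{prop:sbp}; the points $\xi_a$ and $\xi_c$ are distinct since $x_a(0)=a\ne c=x_c(0)$.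

\section{When the pairs exist}\label{sec:exist}

\begin{proof}[Proof of Proposition~\ref{prop:exist}]
(ii)$\Rightarrow$(iii) is Proposition~\ref{prop:md-sbp}.

(iii)$\Rightarrow$(i). A $\mathbb{Z}^d$-action has the \emph{marker property} if for every finite $F\subseteq\mathbb{Z}^d\setminus\{0\}$ there is an open set $W$ with $W\cap T^gW=\emptyset$ for $g\in F$ and $\bigcup_{g\in\mathbb{Z}^d}T^gW=X$. A free minimal action has it: for any point $x$ we have $T^gx\ne x$ for $g\in F$, so a small open neighborhood $W$ of $x$ is disjoint from $T^gW$ for $g\in F$, and every orbit, being dense, meets $W$. By a theorem of Gutman, Lindenstrauss and Tsukamoto \cite{GLT}, a $\mathbb{Z}^d$-action with the marker property and zero mean dimension has the small boundary property. So if $\operatorname{mdim}(X)=0$ and $x_1\ne x_2$, then inside an open neighborhood of $x_1$ whose closure misses $x_2$ there is an open $U\ni x_1$ with small boundary, and $(x_1,x_2)$ is not an SBP pair.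

(i)$\Rightarrow$(ii). If $\mathcal{U}'$ refines $\mathcal{U}$, then $\mathcal{U}'^F$ refines $\mathcal{U}^F$, so $\operatorname{mdim}(\mathcal{U})\le\operatorname{mdim}(\mathcal{U}')$. The inequality $D(\mathcal{U}\vee\mathcal{U}')\le D(\mathcal{U})+D(\mathcal{U}')$ of Lindenstrauss and Weiss, applied to $(\mathcal{U}\vee\mathcal{U}')^F=\mathcal{U}^F\vee\mathcal{U}'^F$, gives $\operatorname{mdim}(\mathcal{U}\vee\mathcal{U}')\le\operatorname{mdim}(\mathcal{U})+\operatorname{mdim}(\mathcal{U}')$. For disjoint closed sets put $\sigma(A,C)=\operatorname{mdim}(\mathcal{U}(A,C))$. This quantity is symmetric. It does not increase when $A$ or $C$ shrinks, since the cover becomes coarser. And for closed $C,C'$ disjoint from $A$,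
\begin{equation}\label{eq:sub}
\sigma(A,C\cup C')\le\sigma(A,C)+\sigma(A,C'),
\end{equation}
because every member of $\mathcal{U}(A,C)\vee\mathcal{U}(A,C')$ lies in $X\setminus A$ or equals $X\setminus(C\cup C')$.

Assume that there is no mean dimension pair, and let $C_1,C_2$ be disjoint closed sets. We show $\sigma(C_1,C_2)=0$; if one of them is empty, the cover contains $X$ and there is nothing to prove. Fix $x_1\in C_1$. Each $x_2\in C_2$ gives disjoint closed neighborhoods of $x_1$ and $x_2$ with $\sigma=0$. By compactness there are finitely many such pairs $(A_1^j,A_2^j)$ with $C_2\subseteq\bigcup_jA_2^j$. Then $A=\bigcap_jA_1^j$ is a closed neighborhood of $x_1$ disjoint from $\bigcup_jA_2^j$, and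
\[
\sigma(A,C_2)\le\sigma\Big(A,\bigcup_jA_2^j\Big)\le\sum_j\sigma(A,A_2^j)\le\sum_j\sigma(A_1^j,A_2^j)=0 .
\]
Cover $C_1$ by finitely many such sets $A^1,\dots,A^p$. They are disjoint from $C_2$, and \eqref{eq:sub} in the first variable gives $\sigma(C_1,C_2)\le\sum_l\sigma(A^l,C_2)=0$.

Now let $\mathcal{W}=\{W_1,\dots,W_p\}$ be a finite open cover and choose closed sets $C_l\subseteq W_l$ that cover $X$. A member of $\bigvee_l\{W_l,X\setminus C_l\}$ lies in some $W_l$ or equals $\bigcap_l(X\setminus C_l)=\emptyset$, so this join refines $\mathcal{W}$. Since $\{W_l,X\setminus C_l\}=\mathcal{U}(X\setminus W_l,C_l)$, we get $\operatorname{mdim}(\mathcal{W})\le\sum_l\sigma(X\setminus W_l,C_l)=0$. Hence $\operatorname{mdim}(X)=0$.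
\end{proof}

Freeness and minimality enter only in (iii)$\Rightarrow$(i), through the marker property, and the trivial action on $[0,1]$ from Section~\ref{sec:intro} shows that this implication fails for general actions.

\begin{thebibliography}{9}

\bibitem{GLT} Gutman, Lindenstrauss, Tsukamoto, \emph{Mean dimension of $\mathbb{Z}^k$-actions}, GAFA 26 (2016).

\bibitem{KL} David Kerr, Hanfeng Li, \emph{The small boundary property in products}, arXiv:2406.12697 (2024).

\end{thebibliography}
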